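# Reversing Lipschitz surjections between dust-like self-similar sets

## 1. Self-similar sets, dust, and commensurable ratios

**Definition (self-similar set).** A *self-similar set* is a nonempty compact set $X\subset\mathbb R^d$ with $X=\bigcup_{i=1}^nS_i(X)$, where each $S_i:\mathbb R^d\to\mathbb R^d$ is a contracting similarity, that is, $|S_i(p)-S_i(p')|=r_i|p-p'|$ with $r_i\in(0,1)$. The set $\Phi=\{S_1,\dots,S_n\}$ is the iterated function system (IFS) generating $X$, the $r_i$ are its ratios, and $R(\Phi)$ is the set of these ratios. All self-similar sets carry the Euclidean metric.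

*Example.* The middle-third Cantor set is generated by $p\mapsto p/3$ and $p\mapsto p/3+2/3$; here $R(\Phi)=\{1/3\}$. If $n=1$, then $X$ is the fixed point of $S_1$.

**Definition (dust-like).** $X$ is *dust-like* if the sets $S_i(X)$ are pairwise disjoint.

*Example.* The Cantor set is dust-like. The interval $[0,1]$ with $p\mapsto p/2$, $p\mapsto p/2+1/2$ is not. Given $n\ge2$ ratios in $(0,1)$ with sum less than $1$, we can place $n$ disjoint closed intervals with these lengths in $[0,1]$, and the affine maps of $[0,1]$ onto them generate a dust-like set in $\mathbb R$. So each such list of ratios occurs.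

**Definition (commensurable).** A set $R\subseteq\mathbb R^+$ is *commensurable* if $\log r_1/\log r_2\in\mathbb Q$ for all $r_1,r_2\in R$. We say that $X$ has commensurable ratios if $R(\Phi)$ is commensurable.

*Example.* $\{1/9,1/27\}$ is commensurable. The set $\{1/9,4/9\}$ is not: $(1/9)^a=(4/9)^b$ with integers $a,b$ forces $b=0$ (compare powers of $2$) and then $a=0$.

**Definition (Lipschitz map).** A map $f$ between metric spaces is *$a$-Lipschitz* if $\mathrm{dist}(f(x),f(x'))\le a\,\mathrm{dist}(x,x')$ for all $x,x'$. The least such $a$ is $\mathrm{Lip}(f)$. A bijection is *bilipschitz* if it and its inverse are Lipschitz.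

*Example.* Each map $S_i$ above is a bilipschitz bijection of $X$ onto $S_i(X)$ with $\mathrm{Lip}(S_i)\le r_i$, and equality holds as soon as $X$ has two points.

The textbook fact behind everything is **Moran's theorem**: if $X$ is dust-like with ratios $r_1,\dots,r_n$ (listed with multiplicity), then $s=\dim_{\mathrm H}X$ is the unique number with $\sum_ir_i^s=1$, and $0<\mathcal H^s(X)<\infty$. For the Cantor set, $2\cdot3^{-s}=1$ gives $s=\log2/\log3$.

Here is the known result we start from.

**Corollary (known).** Let $X$ and $Y$ be dust-like self-similar sets, and assume that either $X$ or $Y$ has commensurable ratios. If $\dim_{\mathrm H}X=\dim_{\mathrm H}Y$ and there exists a Lipschitz surjection $X\to Y$, then there is also a Lipschitz surjection $Y\to X$.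

The problem, posed in Attila Gáspár, "Lipschitz surjections between self-similar sets", arXiv:2608.16471 (2026), is whether the commensurability can be dropped. If one dust covers another of the same dimension by a Lipschitz map, does the second always cover the first? The answer is yes.

**Theorem 1.** Let $X,Y$ be dust-like self-similar sets with $\dim_{\mathrm H}X=\dim_{\mathrm H}Y$. A Lipschitz surjection $X\to Y$ exists if and only if a Lipschitz surjection $Y\to X$ exists.

Let $s$ be the common dimension. If $s=0$, then $\sum_ir_i^0=n=1$, likewise for $Y$; both sets are points and there is nothing to prove. **From now on $s>0$**, so $n,m\ge2$, where $X$ has ratios $r_1,\dots,r_n$ and $Y$ has ratios $t_1,\dots,t_m$, listed with multiplicity. We shall prove a criterion (Theorem 2 below) that is visibly symmetric in $X$ and $Y$.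

## 2. Words, cylinders, and the coding ultrametric

This section replaces $X$ and $Y$ by sequence spaces, where Lipschitz questions become questions about cylinders.

Let $\Sigma_X=\{1,\dots,n\}^{\mathbb N}$. For a finite word $w=w_1\dots w_k$ put $r_w=\prod r_{w_i}$, $r_\emptyset=1$, and let $[w]$ be the cylinder of sequences that begin with $w$. For $x\ne x'$ let $x\wedge x'$ be the longest common prefix and put
$$\mathrm{dist}(x,x')=r_{x\wedge x'} .$$
This is a compact ultrametric space of diameter $1$. The space $\Sigma_Y=\{1,\dots,m\}^{\mathbb N}$ is defined in the same way with $t_v$ for words $v$.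

**The coding map is bilipschitz.** Let $\pi:\Sigma_X\to X$ send $x$ to the point of $\bigcap_kS_{x_1}\cdots S_{x_k}(X)$. It is onto since $X=\bigcup_iS_i(X)$. If $x\ne x'$ and $w=x\wedge x'$, then $\pi x$ and $\pi x'$ are the images, under a similarity of ratio $r_w$, of points in two different sets $S_i(X)$, $S_j(X)$. Hence
$$r_{w}\min_{i\ne j}\mathrm{dist}(S_iX,S_jX)\le|\pi x-\pi x'|\le r_{w}\,\mathrm{diam}X ,$$
and the minimum is positive because $X$ is dust-like. So $\pi$ is a bilipschitz bijection.

**Measures.** Let $\mu,\nu$ be the Bernoulli probability measures on $\Sigma_X,\Sigma_Y$ with $\mu[w]=r_w^s$, $\nu[v]=t_v^s$. They are non-atomic and every cylinder has positive measure. Since $\mathcal H^s(\pi[v])=t_v^s\mathcal H^s(Y)$ and the sets $\pi[v]$ with $|v|$ fixed are disjoint, the image of $\nu$ in $Y$ agrees with $\mathcal H^s|_Y/\mathcal H^s(Y)$ on all images of cylinders, hence everywhere. The same holds for $\mu$. So we may replace $X,Y$ by $\Sigma_X,\Sigma_Y$ and $\mathcal H^s$ on $Y$ by $\nu$.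

**Three facts used all the time.**

- $\mathrm{diam}[w]=r_w$ (here $n\ge2$ is used), and $\mathrm{dist}(wx,wx')=r_w\,\mathrm{dist}(x,x')$.
- If $x\in[w]$ and $x'\notin[w]$, then $x\wedge x'$ is a proper prefix of $w$, so $\mathrm{dist}(x,x')>r_w$.
- Hence, in $\Sigma_Y$, a set of diameter $\le t_v$ that meets $[v]$ is contained in $[v]$.

We write $r_{\min}=\min_ir_i$, $w^-$ for $w$ without its last letter, and $r_{\emptyset^-}:=\infty$. For each $\epsilon>0$ the cylinders $[w]$ with $r_w\le\epsilon<r_{w^-}$ partition $\Sigma_X$: along each $x$ the numbers $r_{x|_k}$ decrease strictly to $0$, and exactly one $k$ is the first with $r_{x|_k}\le\epsilon$. A partition into cylinders is always finite, by compactness.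

## 3. Two pairs by hand, and a surjection read backward

**A trivial pair.** If $X$ is generated by $S_1,S_2$ with ratios $(1/9,4/9)$, it is also generated by $S_1,S_2S_1,S_2S_2$ with ratios $(1/9,4/81,16/81)$. Any dust-like set with the second list of ratios is bilipschitz to the same sequence space, hence to $X$. Subdividing cylinders is the basic move.

**A pair for which subdividing and regrouping works.** Let $\rho=(\sqrt5-1)/2$, so $\rho+\rho^2=1$ and $\rho^3=\sqrt5-2$, $4\rho^3+\rho^6=1$. Let $X$ have ratios $(\rho^2,\rho^4)$ and $Y$ ratios $(\rho^6,\rho^6,\rho^6,\rho^6,\rho^{12})$. Both ratio sums are less than $1$, so such dust-like sets exist in $\mathbb R$, and both have dimension $s=\frac12$. We call this the *golden pair* and build a Lipschitz surjection $\Sigma_X\to\Sigma_Y$.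

Record a cylinder of ratio $\rho^{2k}$ by the monomial $x^k$, and a family of disjoint cylinders by the sum of its monomials. Cutting a cylinder of $\Sigma_X$ into its two children replaces $x^k$ by $x^{k+1}+x^{k+2}$. Start from a family with polynomial $1+x$ (up to a factor $x^k$) and cut as follows, each time the largest cylinders until the fourth step:
$$1+x\to2x+x^2\to3x^2+2x^3\to5x^3+3x^4\to4x^3+4x^4+x^5\to4x^3+4x^4+x^6+x^7 .$$
We cut one cylinder of monomial $1$, two of $x$, three of $x^2$, one of $x^3$, and one of $x^5$. The result is $(4x^3+x^6)(1+x)$, so the pieces can be grouped into five families, four with polynomial $x^3(1+x)$ and one with $x^6(1+x)$: scaled copies of the family we started from, scaled exactly by the five ratios of $Y$.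

Now $\Sigma_X=[1]\sqcup[2]$ is a family with polynomial $x+x^2=x(1+x)$. Iterating the cut gives families $B_v$ of cylinders of $\Sigma_X$, one for each word $v$ in $\{1,\dots,5\}$, with $B_v$ consisting of two cylinders of ratios $t_v\rho^2$ and $t_v\rho^4$, and with $B_{v1},\dots,B_{v5}$ together partitioning $\bigcup B_v$. Send a point of $\Sigma_X$ to the infinite word $y$ whose prefixes $v$ are those with the point in $\bigcup B_v$. This is onto, since nested nonempty compact sets have a common point. If two points have different images with longest common prefix $v$, they lie in different cylinders, one of which belongs to some $B_{vj}$ and has ratio at least $\rho^4t_{vj}\ge\rho^{16}t_v$. So the points are at distance $>\rho^{16}t_v$, while their images are at distance $t_v$. The map is Lipschitz with constant $\rho^{-16}$.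

The algebra behind the cut: with $\sigma_X=1-x-x^2$ and $\sigma_Y=1-4x^3-x^6$, and with $1+2x+3x^2+x^3+x^5$ recording the numbers of cuts,
$$(1+2x+3x^2+x^3+x^5)\,\sigma_X=(1+x)\,\sigma_Y. \tag{1}$$

**A pair with an arithmetic obstruction.** Let $X$ have ratios $(1/9,4/9)$ and $Y$ ratios $(1/4,1/4)$. Again $s=\frac12$, since $\frac13+\frac23=1=\frac12+\frac12$. Suppose, as a toy hypothesis, that a continuous surjection $f:\Sigma_X\to\Sigma_Y$ satisfies $\nu(f[w])=\Theta\mu[w]$ for every $w$, with images of disjoint cylinders meeting in null sets. The word $w=\emptyset$ gives $\Theta=1$. The set $f^{-1}[1]$ is clopen, hence a finite disjoint union of cylinders, so $\frac12=\nu[1]=\mu(f^{-1}[1])\in\mathbb Z[\frac13]$, which is false. So if maps can be made to respect measure exactly, arithmetic of the ratios will restrict them.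

**The first approach, and where it stops.** Let $f:\Sigma_X\to\Sigma_Y$ be an $a$-Lipschitz surjection. A sensible plan is to read $f$ backward. For each word $v$, the set $f^{-1}[v]$ is a union of cylinders $[w]$ of size $r_w\approx t_v/a$. If, up to scale, only finitely many shapes of families $\{w\}$ occurred, one could compare the trees of $X$ and $Y$ by finite bookkeeping as in the golden pair. Two things go wrong.

First, the number of cylinders in $f^{-1}[v]$ need not be bounded: if $f$ is constant on a cylinder $[w_0]$ with value $y$, then for each prefix $v$ of $y$ the set $f^{-1}[v]$ contains $[w_0]$, and covering $[w_0]$ by cylinders of size $\le t_v/a$ takes at least $\mu[w_0](a/t_v)^s\to\infty$ of them. This will be cured by choosing $f$ extremal.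

Second, even with boundedly many cylinders, the relative sizes $r_w/t_v$ lie in a compact interval of $\mathbb R^+$ and in the multiplicative group $\Gamma$ generated by all ratios. If $\Gamma$ has rank one, it is discrete and only finitely many values are possible. If $\Gamma$ has rank at least two, it is dense in $\mathbb R^+$, and infinitely many values are possible a priori. This is the exact point where incommensurable ratios stop the plan. What gets past it is that the relative sizes are not free: an extremal map respects measure exactly, so the $s$-th powers of the relative sizes solve a linear equation with boundedly many terms, and the solutions lie in a finitely generated group. Such equations have only finitely many nondegenerate solutions.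

## 4. The group ring of the ratios and the criterion

**Definition ($\Gamma$ and $\mathbb Z[\Gamma]$).** $\Gamma\subset\mathbb R^+$ is the multiplicative group generated by all $r_i,t_j$. It is finitely generated and torsion-free, hence free abelian of some rank $d\ge1$. $\mathbb Z[\Gamma]$ is its group ring, with $\mathbb Z$-basis $e(\gamma)$, $\gamma\in\Gamma$, and $e(\gamma)e(\gamma')=e(\gamma\gamma')$. A basis of $\Gamma$ identifies it with a Laurent polynomial ring in $d$ variables over $\mathbb Z$; so it is a UFD, with units $\pm e(\gamma)$. $\mathbb N[\Gamma]$ is the set of elements with coefficients in $\mathbb N=\{0,1,2,\dots\}$. Put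
$$s_X=\sum_ie(r_i),\quad s_Y=\sum_je(t_j),\quad\sigma_X=1-s_X,\quad\sigma_Y=1-s_Y .$$

*Example.* For the golden pair, $\Gamma=\langle\rho^2\rangle$, $d=1$; with $x=e(\rho^2)$ we get $\sigma_X,\sigma_Y$ as in (1). For ratios $(1/9,4/9)$ and $(1/4,1/4)$, $\Gamma=\langle\frac14,\frac19\rangle$, $d=2$; with $x=e(\frac14)$, $y=e(\frac19)$ we have $e(\frac49)=x^{-1}y$, so $\sigma_X=1-y-x^{-1}y$, $\sigma_Y=1-2x$.

Note that $e(\gamma)$ is a formal symbol: $e(\frac14)+e(\frac14)=2e(\frac14)$ is not $e(\frac12)$.

**Definition ($T$, $S_X$, $S_Y$).** $T=\mathrm{Hom}(\Gamma,\mathbb R^+)\cong(\mathbb R^+)^d$. For $P=\sum P_\gamma e(\gamma)$ and $\varphi\in T$ put $P(\varphi)=\sum P_\gamma\varphi(\gamma)$; for fixed $\varphi$ this is a ring homomorphism in $P$. Let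
$$S_X=\Big\{\varphi\in T:\sum_i\varphi(r_i)=1\Big\},\qquad S_Y=\Big\{\varphi\in T:\sum_j\varphi(t_j)=1\Big\},$$
the zero sets of $\sigma_X$ and $\sigma_Y$ in $T$. For $u\in\mathbb R$ let $\varphi_u(\gamma)=\gamma^u$. By Moran, $\varphi_s\in S_X\cap S_Y$.

*Example.* In the golden pair each $\varphi\in T$ is some $\varphi_u$, and $S_X=S_Y=\{\varphi_s\}$ by monotonicity of $u\mapsto\sum r_i^u$ and $u\mapsto\sum t_j^u$. In the second example, in coordinates $x,y>0$, $S_X$ is the curve $y+y/x=1$ and $S_Y$ is the line $x=\frac12$. Both contain $\varphi_s=(\frac12,\frac13)$, but they differ.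

A point $\varphi\in S_X$ is a choice of Bernoulli weights $\varphi(r_i)$ on $\Sigma_X$ that respects the multiplicative relations in $\Gamma$. In particular,
$$\sum\varphi(r_w)=1\quad\text{over every partition of }\Sigma_X\text{ into cylinders }[w],\ \varphi\in S_X. \tag{2}$$
Indeed $\sum_i\varphi(r_{wi})=\varphi(r_w)$, so refining to all words of one length $k$ does not change the sum, and for that partition it is $(\sum_i\varphi(r_i))^k=1$.

**Theorem 2.** For $s>0$ the following are equivalent:

- (a) there is a Lipschitz map $f:X\to Y$ with $\mathcal H^s(f(X))>0$;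
- (b) there is a Lipschitz surjection $X\to Y$;
- (c) $S_X=S_Y$;
- (d) $\sigma_X,\sigma_Y$ have a common divisor in $\mathbb Z[\Gamma]$ that vanishes at $\varphi_s$;
- (e) there are nonzero $Q,H\in\mathbb N[\Gamma]$ with $Q\sigma_X=H\sigma_Y$;
- (f) there is a Lipschitz surjection $Y\to X$.

In our examples: the golden pair satisfies (e) by (1). For ratios $(1/9,4/9)$ and $(1/4,1/4)$ condition (c) fails, so no Lipschitz map in either direction is onto.

**Logic of the proof.** (b)⇒(a) holds because $\mathcal H^s(Y)>0$. We shall prove (a)⇒(c)⇒(d)⇒(e)⇒(f). Condition (e) is symmetric: exchanging $X,Y$ exchanges $Q,H$. So (e)⇒(f) with roles exchanged is (e)⇒(b). Condition (f) is (b) with roles exchanged, so (b)⇒(c) with roles exchanged gives (f)⇒(c). Thus all six are equivalent, and (b)⇔(f) is Theorem 1.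

Sections 5 to 7 prove (a)⇒(c), Section 8 proves (c)⇒(d), Section 9 proves (d)⇒(e), Section 10 proves (e)⇒(f).

## 5. Extremal maps scale measure exactly

Assume (a): some Lipschitz map $\Sigma_X\to\Sigma_Y$ has image of positive $\nu$-measure. The purpose of this section is to replace it by a map that loses no measure at any scale.

**Step 1: a bound on the measure of the image.** *If $f:\Sigma_X\to\Sigma_Y$ is $a$-Lipschitz, then $\nu(f(\Sigma_X))\le a^s$.* If the image is a point, its measure is $0$. Otherwise let $v$ be the longest common prefix of all points of the image. Two points of the image differ right after $v$, so $t_v=\mathrm{diam}f(\Sigma_X)\le a$, and $f(\Sigma_X)\subset[v]$ gives $\nu(f(\Sigma_X))\le t_v^s\le a^s$.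

Hence
$$\Theta=\sup\Big\{\frac{\nu(f(\Sigma_X))}{\mathrm{Lip}(f)^s}:f:\Sigma_X\to\Sigma_Y\text{ Lipschitz, nonconstant}\Big\}$$
satisfies $\Theta\le1$. It is positive by (a): the map in (a) is nonconstant because $\nu$ has no atoms. By definition, and trivially for constant maps,
$$\nu(f(\Sigma_X))\le\Theta a^s\quad\text{for every }a\text{-Lipschitz }f:\Sigma_X\to\Sigma_Y. \tag{3}$$

**Step 2: upper semicontinuity, to pass to limits.** Let $K_k,K\subset\Sigma_Y$ be compact, and suppose that for each $\varepsilon>0$ the set $K_k$ lies in the closed $\varepsilon$-neighborhood of $K$ for all large $k$. Then $\limsup\nu(K_k)\le\nu(K)$: as $\varepsilon\downarrow0$ these neighborhoods decrease to $K$, so their measures tend to $\nu(K)$.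

**Step 3: the supremum is attained.** Let $f_k$ be a maximizing sequence of nonconstant maps. If $v$ is the longest common prefix of the image of $f_k$, deleting $v$ from all values divides $\nu(f_k(\Sigma_X))$ by $t_v^s$ and $\mathrm{Lip}(f_k)$ by $t_v$; the quotient does not change. So we may assume $\mathrm{diam}f_k(\Sigma_X)=1$. Then $\mathrm{Lip}(f_k)\ge1$, since $\mathrm{diam}\,\Sigma_X=1$. Eventually the quotient is at least $\Theta/2$, and $\nu\le1$, so $\mathrm{Lip}(f_k)^s\le2/\Theta$. By Arzelà–Ascoli pass to a subsequence with $f_k\to f$ uniformly and $\mathrm{Lip}(f_k)\to a\ge1$. Then $f$ is $a$-Lipschitz, and $\mathrm{diam}f(\Sigma_X)=1$ because diameters of images converge under uniform convergence; so $f$ is nonconstant. By Step 2,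
$$\nu(f(\Sigma_X))\ge\lim\nu(f_k(\Sigma_X))=\Theta a^s ,$$
and (3) gives equality. Fix this $f$ and this $a\ge1$.

**Step 4: exactness on all cylinders.** The map $x\mapsto f(wx)$ is $ar_w$-Lipschitz, so (3) gives $\nu(f[w])\le\Theta(ar_w)^s$. For any partition of $\Sigma_X$ into cylinders $[w]$, using (2) with $\varphi=\varphi_s$,
$$\Theta a^s=\nu(f(\Sigma_X))\le\sum\nu(f[w])\le\Theta a^s\sum r_w^s=\Theta a^s .$$
All inequalities are equalities. Equality in the second says that each $\nu(f[w])$ is maximal. Equality in the first says that overlaps are null, because $\sum_i\nu(A_i)-\nu(\bigcup A_i)\ge\nu(A_1\cap A_2)$ for any sets in the list. Any two disjoint cylinders belong to a common partition, so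
$$\nu(f[w])=\Theta(ar_w)^s,\qquad\nu(f[w]\cap f[w'])=0\ \text{ if }[w]\cap[w']=\emptyset. \tag{4}$$

This is the toy hypothesis of Section 3, except that $f$ need not be onto.

**Step 5: preimages of cylinders have boundedly many pieces.** Let $K=f(\Sigma_X)$, so $\nu(K)>0$. For a word $v$, consider the partition of $\Sigma_X$ into the $[w]$ with $r_w\le t_v/a<r_{w^-}$. We have $ar_w/t_v\in(r_{\min},1]$: for $w\ne\emptyset$ because $r_w\ge r_{\min}r_{w^-}$; and if $w=\emptyset$ occurs, then $1\le t_v/a\le1$ (as $t_v\le1\le a$), so the ratio is $1$. If such a $[w]$ meets $f^{-1}[v]$, then $\mathrm{diam}f[w]\le ar_w\le t_v$, so $f[w]\subset[v]$. Hence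
$$f^{-1}[v]=\bigsqcup_{w\in W_v}[w]$$
for a set $W_v$ of such words, and since $f(f^{-1}[v])=K\cap[v]$, (4) gives
$$\sum_{w\in W_v}\Theta\Big(\frac{ar_w}{t_v}\Big)^s=\frac{\nu(K\cap[v])}{\nu[v]}\le1,\qquad|W_v|\le N:=\frac1{\Theta r_{\min}^s}. \tag{5}$$

**Step 6: blow-up at a density point, to get a surjection.** By the martingale convergence theorem for the filtration generated by cylinders, $\nu(K\cap[y|_k])/\nu[y|_k]\to1$ for $\nu$-almost every $y\in K$. Fix such a $y\in K$ and let $v_k=y|_k$; then $W_{v_k}\ne\emptyset$. For $w\in W_{v_k}$ define $f_{k,w}:\Sigma_X\to\Sigma_Y$ by $v_kf_{k,w}(x)=f(wx)$. It is $b_{k,w}$-Lipschitz with $b_{k,w}=ar_w/t_{v_k}\in(r_{\min},1]$. The union of the images, prefixed by $v_k$, is $K\cap[v_k]$, so by (5)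
$$\nu\Big(\bigcup_{w\in W_{v_k}}f_{k,w}(\Sigma_X)\Big)=\frac{\nu(K\cap[v_k])}{\nu[v_k]}=\Theta\sum_{w\in W_{v_k}}b_{k,w}^s\ \longrightarrow\ 1 .$$
Pass to a subsequence along which $|W_{v_k}|=\ell$ is constant, $1\le\ell\le N$, and, after enumerating $W_{v_k}=\{w_1,\dots,w_\ell\}$ for each $k$, $f_{k,w_i}\to f_i$ uniformly (Arzelà–Ascoli) and $b_{k,w_i}\to b_i\in[r_{\min},1]$ for $i=1,\dots,\ell$. Then $f_i$ is $b_i$-Lipschitz and
$$\Theta\sum_{i=1}^\ell b_i^s=1 .$$
By Step 2, $\nu(\bigcup_if_i(\Sigma_X))=1$. This union is compact and of full measure, and $\nu$ has full support, so $\bigcup_if_i(\Sigma_X)=\Sigma_Y$.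

**Step 7: the limit is exact too.** Let $\mathbf X=\{1,\dots,\ell\}\times\Sigma_X$ and $F(i,x)=f_i(x)$, a surjection of $\mathbf X$ onto $\Sigma_Y$. Call $\{i\}\times[w]$ a *box*, written $(i,[w])$. By (3), $\nu(f_i[w])\le\Theta(b_ir_w)^s$. For every partition of $\mathbf X$ into boxes, (2) with $\varphi=\varphi_s$ in each copy gives
$$1=\nu(\Sigma_Y)\le\sum\nu(f_i[w])\le\sum\Theta(b_ir_w)^s=\Theta\sum_ib_i^s=1 .$$
As in Step 4,
$$\nu(f_i[w])=\Theta(b_ir_w)^s,\text{ and images of disjoint boxes meet in }\nu\text{-null sets}. \tag{6}$$

## 6. Finitely many relative sizes from the unit equation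

We now show that the pieces of $F^{-1}[v]$ have only finitely many relative sizes, whatever the rank of $\Gamma$.

**Step 1: a linear equation for each $v$.** Let $v$ be any word for $Y$. In copy $i$ the cylinders $[w]$ with $b_ir_w\le t_v<b_ir_{w^-}$ partition $\Sigma_X$, and $b_ir_w/t_v\in[r_{\min},1]$ (for $w=\emptyset$ the lower bound follows from $b_i\ge r_{\min}$ and $t_v\le1$). If $[w]$ meets $f_i^{-1}[v]$, then $\mathrm{diam}f_i[w]\le t_v$, so $f_i[w]\subset[v]$. So $F^{-1}[v]$ is a disjoint union of boxes $(i,[w])$, $(i,w)\in\mathcal W_v$, and $\mathcal W_v\ne\emptyset$ since $F$ is onto. Also $F(F^{-1}[v])=[v]$, so by (6)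
$$\sum_{(i,w)\in\mathcal W_v}\Theta\Big(\frac{b_ir_w}{t_v}\Big)^s=1,\qquad|\mathcal W_v|\le N. \tag{7}$$

**Step 2: the theorem we quote.**

**Unit equation theorem** (Evertse; van der Poorten–Schlickewei; see Evertse–Schlickewei–Schmidt, Ann. of Math. 155 (2002), Thm 1.1). Let $G$ be a finitely generated multiplicative subgroup of a field of characteristic $0$ and let $a_1,\dots,a_k$ be nonzero elements of the field. Then $a_1x_1+\dots+a_kx_k=1$ has only finitely many solutions $x\in G^k$ for which no nonempty subsum of the left side vanishes.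

*Example.* $x_1+x_2=1$ with $G=\langle-1,2\rangle\subset\mathbb Q^*$. Clearing denominators, three signed powers of $2$ sum to zero and, after division by the smallest power, at least one is odd; then exactly two are $\pm1$ and the third is $\pm2$. So the solutions are $(\frac12,\frac12),(2,-1),(-1,2)$. The condition on subsums is needed: $x_1+x_2+x_3=1$ has the solutions $(1,g,-g)$ for all $g\in G$.

**Step 3: application.** Take the field $\mathbb R$, the group $G$ generated by all $r_i^s,t_j^s$ and $b_1^s,\dots,b_\ell^s$, all coefficients equal to $\Theta$, and each $k\le N$. In (7) every term is positive, so no subsum vanishes. Hence $(b_ir_w/t_v)^s$ takes only finitely many values over all $v$ and all $(i,w)\in\mathcal W_v$. There are only finitely many $b_i$, so there is a finite set $E\subset\Gamma$ with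
$$\frac{r_w}{t_v}\in E\quad\text{for all }v\text{ and all }(i,w)\in\mathcal W_v. \tag{8}$$

## 7. Equality of the zero sets

This section finishes (a)⇒(c). The set $E$ is finite, so *every* $\varphi\in T$, not only $\varphi_s$, is bounded above and below on the relative sizes.

**Step 1: $S_X\subset S_Y$.** Let $\varphi\in S_X$ and put $\tau=\sum_j\varphi(t_j)$, $c=\min\varphi(E)>0$, $C=\max\varphi(E)$. For fixed $k$, the sets $F^{-1}[v]$ with $|v|=k$ partition $\mathbf X$, so the boxes in $\bigcup_{|v|=k}\mathcal W_v$ partition $\mathbf X$ and induce a cylinder partition of each of the $\ell$ copies of $\Sigma_X$. By (2),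
$$\sum_{|v|=k}\ \sum_{(i,w)\in\mathcal W_v}\varphi(r_w)=\ell .$$
Since $\varphi(r_w)=\varphi(r_w/t_v)\varphi(t_v)$ and $1\le|\mathcal W_v|\le N$, (8) gives
$$c\,\varphi(t_v)\le\sum_{(i,w)\in\mathcal W_v}\varphi(r_w)\le NC\,\varphi(t_v).$$
Summing over $|v|=k$, where $\sum_{|v|=k}\varphi(t_v)=\tau^k$, we get
$$c\,\tau^k\le\ell\le NC\,\tau^k\qquad\text{for all }k .$$
If $\tau>1$ the left inequality fails for large $k$; if $\tau<1$ the right one does. So $\tau=1$ and $\varphi\in S_Y$.

**Step 2: $S_Y\subset S_X$.** The construction was not symmetric, so we use monotonicity. Let $\varphi\in S_Y$. The function $u\mapsto\sum_i\varphi(r_i)r_i^u$ decreases strictly from $\infty$ to $0$, so for some $u\in\mathbb R$ it equals $1$; that is, $\psi=\varphi\varphi_u\in S_X$. By Step 1, $\psi\in S_Y$, so $\sum_j\varphi(t_j)t_j^u=1=\sum_j\varphi(t_j)$. The function $u\mapsto\sum_j\varphi(t_j)t_j^u$ is strictly decreasing, so $u=0$ and $\varphi=\psi\in S_X$. Hence $S_X=S_Y$. $\square$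

## 8. From a common hypersurface to a common divisor

We prove (c)⇒(d). Equal real zero sets do not in general produce a common divisor. The polynomials $A=(x-1)^2+(y-1)^2$ and $B=(x-1)^2+2(y-1)^2$ have the same real zero set $\{(1,1)\}$, but a common divisor divides $B-A=(y-1)^2$ and $2A-B=(x-1)^2$, hence is a unit. What helps us is that $S_X$ is a hypersurface on which $\sigma_X$ vanishes to first order only.

**The derivation.** For $\varphi\in T$ put $\partial_uP(\varphi)=\frac{d}{du}\big|_{u=0}P(\varphi\varphi_u)=\sum P_\gamma\varphi(\gamma)\log\gamma$. The product rule holds, since $P\mapsto P(\varphi\varphi_u)$ is multiplicative. Because all $\log r_i<0$,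
$$\partial_u\sigma_X(\varphi)=-\sum_i\varphi(r_i)\log r_i>0\quad\text{for all }\varphi\in T, \tag{9}$$
and likewise for $\sigma_Y$.

**Lemma 3.** $\sigma_X$ has an irreducible factor $g$ with $g(\varphi_s)=0$, unique up to units. Writing $\sigma_X=gh$, the zero set of $g$ in $T$ is $S_X$, and $h$ has no zero in $T$. The same holds for $\sigma_Y$ and $S_Y$.

*Proof.* **Step 1: $S_X$ is connected.** Identify $T$ with $V=\mathrm{Hom}(\Gamma,\mathbb R)\cong\mathbb R^d$ via $\varphi=e^\omega$. The inclusion $\Gamma\subset\mathbb R^+$ followed by the logarithm is a nonzero element $\log\in V$, and $\varphi\mapsto\varphi\varphi_u$ becomes $\omega\mapsto\omega+u\log$. Write $V=V_0\oplus\mathbb R\log$. On each line $\omega_0+\mathbb R\log$, $\omega_0\in V_0$, the function $u\mapsto\sum_ie^{\omega_0(r_i)}r_i^u$ decreases strictly from $\infty$ to $0$, so the line meets $S_X$ exactly once, say at $u=u(\omega_0)$. By (9) and the implicit function theorem, $u(\cdot)$ is continuous. So $S_X$ is the graph of a continuous function on $V_0\cong\mathbb R^{d-1}$, and is connected.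

**Step 2: exactly one factor vanishes at each point.** The element $\sigma_X$ is nonzero (its coefficient at $e(1)$ is $1$, as all $r_i\ne1$) and not a unit (it vanishes at $\varphi_s$, and units do not vanish on $T$). Factor it into irreducibles. At $\varphi\in S_X$ at least one factor vanishes. If two did, counted with multiplicity, the product rule would give $\partial_u\sigma_X(\varphi)=0$, against (9).

**Step 3: it is always the same factor.** By Step 2 the zero sets of the factors cut $S_X$ into finitely many disjoint closed sets. Since $S_X$ is connected, one factor $g$ vanishes on all of $S_X$ and the others nowhere on $S_X$. Off $S_X$ no factor vanishes, because $\sigma_X\ne0$ there. So $g$ has zero set $S_X$, its cofactor $h$ has no zeros in $T$, and $g$ is the only factor vanishing at $\varphi_s$. $\square$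

**Proposition 4.** If $S_X=S_Y$, then (d) holds.

*Proof.* Put $S=S_X=S_Y$ and let $g,g'$ be the factors from Lemma 3 for $\sigma_X,\sigma_Y$. Both vanish on $S$. We show that they are associate; then $g$ divides both $\sigma_X$ and $\sigma_Y$ and vanishes at $\varphi_s$, as (d) asks. Suppose they are not associate.

**Step 1: $S$ fills an open set of $d-1$ coordinates.** A basis of $\Gamma$ gives coordinates $x_1,\dots,x_d>0$ on $T$. By (9) the directional derivative $\partial_u\sigma_X$ is nonzero at $\varphi_s$, so some $\partial\sigma_X/\partial x_i(\varphi_s)\ne0$, say $i=1$. By the implicit function theorem there is a nonempty open $\mathcal O\subset(\mathbb R^+)^{d-1}$ such that each $(x_2,\dots,x_d)\in\mathcal O$ extends to a point $(x_1,\dots,x_d)\in S$. (For $d=1$, $\mathcal O$ is a point.)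

**Step 2: eliminate $x_1$.** After multiplication by monomials, $g,g'$ are polynomials not divisible by any $x_i$. They are irreducible in $\mathbb Z[x_1,\dots,x_d]$: in a factorization one factor is a unit of the Laurent ring, so $\pm$ a monomial, and then $\pm1$ because no $x_i$ divides. They are not associate there. So they are coprime in the UFD $\mathbb Z[x_2,\dots,x_d][x_1]$, and by Gauss's lemma coprime in $\mathbb Q(x_2,\dots,x_d)[x_1]$. Clearing denominators in a Bézout identity,
$$\alpha g+\beta g'=c,\qquad\alpha,\beta\in\mathbb Z[x_1,\dots,x_d],\quad0\ne c\in\mathbb Z[x_2,\dots,x_d].$$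

**Step 3: contradiction.** Each point of $\mathcal O$ extends to a point of $S$, where $g=g'=0$. So $c$ vanishes on the nonempty open set $\mathcal O$, hence $c=0$, a contradiction. (For $d=1$, $c$ is a nonzero integer equal to $0$.) $\square$

## 9. Making the cofactors positive

We prove (d)⇒(e). A common divisor $g$ gives $\sigma_X=gh_X$, $\sigma_Y=gh_Y$, hence $h_Y\sigma_X=h_X\sigma_Y$, and one is tempted to take $Q=h_Y$, $H=h_X$. The golden pair shows what fails. There $g=\sigma_X=1-x-x^2$ is irreducible, $h_X=1$, and
$$1-4x^3-x^6=(1-x-x^2)(1+x+2x^2-x^3+x^4),$$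
so $h_Y=1+x+2x^2-x^3+x^4$ has a negative coefficient. But $(1+x)h_Y=1+2x+3x^2+x^3+x^5$ has none, and this is (1). So we look for a multiplier that removes the negative coefficients of both cofactors.

**Positivity on $T$.** Let $g$ be an irreducible factor, vanishing at $\varphi_s$, of a common divisor as in (d). By Lemma 3, applied to $\sigma_X$ and to $\sigma_Y$, we have $\sigma_X=gh_X$, $\sigma_Y=gh_Y$ with $h_X,h_Y$ nowhere zero on the connected space $T$, so of constant sign. At $\varphi_u$ with $u>s$ both $\sigma_X=1-\sum r_i^u$ and $\sigma_Y=1-\sum t_j^u$ are positive, so $h_X$ and $h_Y$ have the same sign. Replacing $g$ by $-g$ if needed, $h_X,h_Y>0$ on $T$.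

Positivity on $T$ is not enough for a multiplier to exist.

**Definition (initial form).** For $\omega\in\mathrm{Hom}(\Gamma,\mathbb R)$ and $0\ne P\in\mathbb Z[\Gamma]$, $\mathrm{in}_\omega(P)$ is the sum of the terms $P_\gamma e(\gamma)$ with $\omega(\gamma)$ maximal on $\mathrm{supp}P$. Since $\mathbb Z[\Gamma]$ is a domain, $\mathrm{in}_\omega(PP')=\mathrm{in}_\omega(P)\,\mathrm{in}_\omega(P')$.

*Example.* For $h=1+(x-y)^2$ and $\omega$ of value $1$ on both variables, $\mathrm{in}_\omega(h)=(x-y)^2$; for $\omega=0$, $\mathrm{in}_\omega(h)=h$. Here $h>0$ on $T$, yet no nonzero $P\in\mathbb N[\Gamma]$ has $Ph\in\mathbb N[\Gamma]$: otherwise $\mathrm{in}_\omega(P)(x-y)^2$ would be a nonzero element of $\mathbb N[\Gamma]$, hence positive on $T$, but it vanishes at $(1,1)$.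

**Lemma 5.** $\mathrm{in}_\omega(h_X)>0$ and $\mathrm{in}_\omega(h_Y)>0$ on $T$ for all $\omega$.

*Proof.* Let $h=h_X$ and let $M$ be the maximum of $\omega$ on $\mathrm{supp}\,h$. Then
$$\mathrm{in}_\omega(h)(\varphi)=\lim_{t\to\infty}e^{-tM}h(\varphi e^{t\omega})\ge0 .$$
Suppose $\mathrm{in}_\omega(h)(\varphi_0)=0$. Then $\varphi_0$ is a minimum of $\mathrm{in}_\omega(h)$ on $T$, so also $\partial_u\mathrm{in}_\omega(h)(\varphi_0)=0$. By multiplicativity $\mathrm{in}_\omega(\sigma_X)=\mathrm{in}_\omega(g)\,\mathrm{in}_\omega(h)$, and the product rule gives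
$$\mathrm{in}_\omega(\sigma_X)(\varphi_0)=0=\partial_u\mathrm{in}_\omega(\sigma_X)(\varphi_0).$$
But $\sigma_X=1-\sum e(r_i)$ has no cancellation, as all $r_i\ne1$, so $\mathrm{in}_\omega(\sigma_X)$ is either $-\sum_{i\in I}e(r_i)$ with $I\ne\emptyset$ or $1-\sum_{i\in I}e(r_i)$. The first is negative on $T$. In the second case, vanishing at $\varphi_0$ forces $I\ne\emptyset$, and then $\partial_u\mathrm{in}_\omega(\sigma_X)(\varphi_0)=-\sum_{i\in I}\varphi_0(r_i)\log r_i>0$. Both cases are contradictions. The proof for $h_Y$ is the same. $\square$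

**Lemma 6.** Let $0\ne h\in\mathbb Z[\Gamma]$ with $\mathrm{in}_\omega(h)>0$ on $T$ for all $\omega$. Then there are a nonzero $p\in\mathbb N[\Gamma]$ and a $k\ge0$ with $p^kh\in\mathbb N[\Gamma]$.

The tool is **Pólya's theorem** (Hardy–Littlewood–Pólya, *Inequalities*, §2.24): if a form $\Psi(y_1,\dots,y_M)$ is strictly positive on the simplex $\{y\ge0,\ \sum y_k=1\}$, then $(\sum y_k)^R\Psi$ has nonnegative coefficients for some $R$.

*Warm-up.* Let $h=1-x+x^2$. Give each monomial of $h$ its own variable: $h$ is the image of the linear form $\lambda=y_0-y_1+y_2$ under $y_k\mapsto x^k$. Pólya does not apply to $\lambda$, which is negative at $y_1=1$. But $y_0y_2-y_1^2\mapsto0$, and on the part of the simplex where $y_0y_2=y_1^2$ we have $y_0+y_2\ge2y_1$, so $\lambda\ge y_1$; and if $y_1=0$, then $\lambda=y_0+y_2=1$. So $\lambda>0$ there. Adding a large multiple of $(y_0y_2-y_1^2)^2$, whose image is $0$, makes the form positive everywhere without changing the image. Here one sees directly that $(1+x+x^2)h=1+x^2+x^4$. The proof does this in general.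

*Proof of Lemma 6.* **Step 1: set-up.** Write $\Gamma$ additively as $\mathbb Z^d$. Let $A=\mathrm{supp}\,h=\{a_1,\dots,a_M\}$, $h=\sum c_ke(a_k)$, $p=\sum_ke(a_k)$. Let $\psi:\mathbb R[y_1,\dots,y_M]\to\mathbb R[\Gamma]$ be the ring homomorphism $y_k\mapsto e(a_k)$, and put $\lambda=\sum c_ky_k$, $\varsigma=\sum y_k$; so $\psi(\lambda)=h$, $\psi(\varsigma)=p$. For $u,v\in\mathbb N^M$ with $|u|=|v|$ and $\sum u_ka_k=\sum v_ka_k$ put
$$\beta_{u,v}=y^u-y^v\in\ker\psi ,$$
a homogeneous polynomial. Let $\Delta=\{y\ge0,\ \varsigma=1\}$ and let $Z\subset\Delta$ be the common zero set in $\Delta$ of all $\beta_{u,v}$. Steps 2 to 4 show that $\lambda>0$ on $Z$.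

**Step 2: the support of a point of $Z$ is a face.** Let $y\in Z$, $K=\{k:y_k>0\}$, and let $\mathcal F$ be the smallest face of the polytope $\mathrm{conv}A$ containing all $a_k$, $k\in K$. We claim $\{a_k:k\in K\}=A\cap\mathcal F$.

The point $b=|K|^{-1}\sum_{k\in K}a_k$ is in the relative interior of $\mathcal F$: a face containing $b$ contains each $a_k$, $k\in K$, because $b$ is a convex combination of them with positive weights, hence contains $\mathcal F$; so $b$ is in no proper face of $\mathcal F$.

Let $a_l\in\mathcal F$. For small rational $\varepsilon>0$ we can write $b=\varepsilon a_l+(1-\varepsilon)c$ with $c\in\mathcal F$, and $c$ is rational. By Carathéodory, $c$ lies in a simplex with affinely independent vertices in $A\cap\mathcal F$; its barycentric coordinates are the unique solution of a rational linear system, so they are rational. We now have two rational convex combinations of points of $A$ with the same value $b$: the first uses exactly the $a_k$ with $k\in K$, the second gives $a_l$ a positive coefficient. Multiplying by a common denominator we get $u,v\in\mathbb N^M$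 with $u$ supported on $K$, $v_l>0$, $|u|=|v|$, $\sum u_ka_k=\sum v_ka_k$. Since $\beta_{u,v}(y)=0$ and $y^u>0$, we get $y^v>0$, so $y_l>0$ and $l\in K$. This proves the claim.

**Step 3: on the support, $y$ is a scaled character.** Let $w\in\mathbb Z^K$ satisfy $\sum w_k=0$ and $\sum w_ka_k=0$. Write $w=u-v$ with $u,v\in\mathbb N^K$. Then $\beta_{u,v}(y)=0$ reads $y^u=y^v$, so $\sum w_k\log y_k=0$. Such integer vectors $w$ span the real null space of this rational linear system, so $(\log y_k)_{k\in K}$ is orthogonal to the null space and lies in the row space. The rows are the constant vector and the coordinates of the $a_k$, so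
$$\log y_k=\theta(a_k)+\kappa\quad(k\in K),\qquad\theta\in\mathrm{Hom}(\Gamma,\mathbb R),\ \kappa\in\mathbb R .$$

**Step 4: $\lambda(y)$ is an initial form.** Let $\omega$ be a linear functional whose maximum over $\mathrm{conv}A$ is attained exactly on $\mathcal F$ ($\omega=0$ if $\mathcal F=\mathrm{conv}A$). By Steps 2 and 3,
$$\lambda(y)=\sum_{k\in K}c_ky_k=e^\kappa\sum_{a_k\in\mathcal F}c_ke^{\theta(a_k)}=e^\kappa\,\mathrm{in}_\omega(h)(e^\theta)>0 .$$

**Step 5: correct $\lambda$ by elements of the kernel and apply Pólya.** The set $\Delta_0=\{y\in\Delta:\lambda(y)\le0\}$ is compact and, by Step 4, disjoint from $Z$. So the open sets $\{\beta_{u,v}\ne0\}$ cover it, and finitely many nonzero ones, $\beta_1,\dots,\beta_L$, have no common zero on $\Delta_0$ ($L=0$ if $\Delta_0=\emptyset$). Let $D\ge1$ be at least all their degrees, and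
$$\Psi=\lambda\varsigma^{2D-1}+C\sum_{i=1}^L\big(\beta_i\varsigma^{D-\deg\beta_i}\big)^2,$$
a form of degree $2D$. On $\Delta$ we have $\varsigma=1$. On $\Delta_0$ the sum of squares is bounded below by a positive constant and $\lambda$ is bounded, so for $C>0$ large, $\Psi>0$ on $\Delta_0$. On $\Delta\setminus\Delta_0$ we have $\Psi\ge\lambda>0$. So $\Psi>0$ on $\Delta$, and by Pólya's theorem $\varsigma^R\Psi$ has nonnegative coefficients for some $R$. Apply $\psi$; the $\beta_i$ go to $0$, so
$$p^{R+2D-1}h=\psi(\varsigma^R\Psi)$$
has nonnegative coefficients. They are integers because $p,h\in\mathbb Z[\Gamma]$. $\square$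

**Conclusion of (d)⇒(e).** By Lemmas 5 and 6 there are nonzero $U_X,U_Y\in\mathbb N[\Gamma]$ with $U_Xh_X,\ U_Yh_Y\in\mathbb N[\Gamma]$. Put $U=U_XU_Y$, $Q=Uh_Y$, $H=Uh_X$. These are nonzero elements of $\mathbb N[\Gamma]$, and
$$Q\sigma_X=Ugh_Xh_Y=H\sigma_Y .\qquad\square$$

## 10. Cutting and regrouping cylinders

We prove (e)⇒(f): from $Q\sigma_X=H\sigma_Y$ we build a Lipschitz surjection $\Sigma_Y\to\Sigma_X$, as in the golden pair. Rewrite (e) as
$$Q-H(1-s_Y)=Qs_X . \tag{10}$$
In words: start with pieces counted by $Q$, cut pieces as counted by $H$, and obtain $n$ scaled copies of $Q$.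

**Definition (weights).** Let $M=\sum Q_\gamma\ge1$, write $Q=\sum_{c=1}^Me(\gamma_c)$, and let $\mathbf Y=\{1,\dots,M\}\times\Sigma_Y$. The cylinder $(c,[z])=\{c\}\times[z]$ has *weight* $\gamma_ct_z\in\Gamma$. The weight of a finite family of disjoint cylinders is the sum in $\mathbb N[\Gamma]$ of $e(\text{weight})$ over its members.

*Example.* The family of the $M$ components has weight $Q$. Replacing a cylinder of weight $\eta$ by its $m$ children changes the family weight by $-e(\eta)(1-s_Y)$. In the golden pair, $Q=1+2x+3x^2+x^3+x^5$, $M=8$, $H=1+x$. Cutting one component of weight $1$ and then one of weight $x$ gives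
$$Q\to2x+3x^2+5x^3+x^5+x^6\to x+3x^2+5x^3+4x^4+x^5+x^6+x^7=Q(x+x^2)=Qs_X .$$

The one thing to check is that whenever $H$ tells us to cut a piece, such a piece is there. Cutting the largest first guarantees it.

**Lemma 7 (subdivision).** Let $\mathcal B$ be a finite family of disjoint cylinders of $\mathbf Y$ of weight $e(\gamma)Q$, $\gamma\in\Gamma$. Then $\bigcup\mathcal B$ can be partitioned into cylinders, each contained in a member of $\mathcal B$, with family weight $e(\gamma)Qs_X$.

*Proof.* Let $\mathrm{supp}H=\{\eta_1>\dots>\eta_J\}$, ordered as real numbers, and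
$$P_k=Q-\sum_{l\le k}H_{\eta_l}e(\eta_l)(1-s_Y),\qquad P_0=Q,\quad P_J=Qs_X\ \text{ by (10)}.$$
Suppose a partition with weight $e(\gamma)P_{k-1}$ has been constructed; for $k=1$ take $\mathcal B$. We compare coefficients at $\eta_k$. Passing from $P_k$ to $P_J$ changes only coefficients at the elements $\eta_l$ and $\eta_lt_j$ with $l>k$, all of which are $<\eta_k$. So the coefficient of $P_k$ at $\eta_k$ equals that of $P_J=Qs_X$, hence is $\ge0$. Since $\eta_kt_j<\eta_k$, it also equals the coefficient of $P_{k-1}$ at $\eta_k$ minus $H_{\eta_k}$. So the coefficient of $P_{k-1}$ at $\eta_k$ is at least $H_{\eta_k}$: the partition contains at least $H_{\eta_k}$ cylinders of weight $\gamma\eta_k$. Cut $H_{\eta_k}$ of them into their children. The new partition has weight $e(\gamma)P_k$. Continue up to $k=J$. $\square$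

**Proposition 8.** (e) implies (f).

*Proof.* **Step 1: a tree of families.** Since $e(\gamma)Qs_X=\sum_{i=1}^ne(\gamma r_i)Q$, the members of the partition in Lemma 7 can be grouped into $n$ families of weights $e(\gamma r_i)Q$, $i=1,\dots,n$. Start from the family $B_\emptyset$ of the $M$ components and proceed by induction. We get families $B_w$ for all finite words $w$ in $\{1,\dots,n\}$ such that $B_w$ has weight $e(r_w)Q$, and $B_{w1},\dots,B_{wn}$ together form a partition of $\bigcup B_w$ into cylinders.

**Step 2: the map on $\mathbf Y$ and its surjectivity.** For each $k$ the sets $\bigcup B_w$, $|w|=k$, partition $\mathbf Y$, and these partitions are nested. For $\mathbf y\in\mathbf Y$ let $\chi(\mathbf y)\in\Sigma_X$ be the unique $x$ with $\mathbf y\in\bigcup B_{x|_k}$ for all $k$. For every $x\in\Sigma_X$ the sets $\bigcup B_{x|_k}$ are nonempty (as $Q\ne0$), compact and decreasing in $k$, so they have a common point. Hence $\chi$ is onto.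

**Step 3: $\chi$ is Lipschitz on each component.** Let $q_{\min}=\min\mathrm{supp}\,Q$. Take $(c,y),(c,y')$ in the same component with different images, and let $w$ be the longest common prefix of the images; so the images have distance $r_w$. The two points lie in $\bigcup B_{wi}$ and $\bigcup B_{wi'}$ with $i\ne i'$. Let $(c,[z])\in B_{wi}$ be the member containing $(c,y)$. Then $y'\notin[z]$, so $y\wedge y'$ is a proper prefix of $z$. The weight $\gamma_ct_z$ lies in $r_{wi}\,\mathrm{supp}\,Q$, so
$$\mathrm{dist}(y,y')=t_{y\wedge y'}>t_z\ge\gamma_c^{-1}r_wr_{\min}q_{\min}.$$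
Hence $\chi$ is Lipschitz on component $c$, with constant $\gamma_c/(r_{\min}q_{\min})$.

**Step 4: put the $M$ components inside one $\Sigma_Y$.** Choose disjoint cylinders $[z_1],\dots,[z_M]$ of $\Sigma_Y$, which is possible because $m\ge2$. Define $G(z_cy)=\chi(c,y)$ for $c=1,\dots,M$, and let $G$ be constant on $\Sigma_Y\setminus\bigcup_c[z_c]$. On each piece of this finite clopen partition $G$ is Lipschitz, because $y\mapsto z_cy$ scales distances by $t_{z_c}$. Distinct pieces are at distance at least some $\delta>0$, and $\mathrm{diam}\,\Sigma_X=1$, so for points in different pieces $\mathrm{dist}(G(y),G(y'))\le1\le\delta^{-1}\mathrm{dist}(y,y')$. So $G:\Sigma_Y\to\Sigma_X$ is a Lipschitz surjection, and composing with the coding maps gives one from $Y$ to $X$. $\square$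

With the logic of Section 4, Theorem 2 is proved, and with it Theorem 1. $\square$

## 11. Surjections in both directions without bilipschitz equivalence

One may ask whether Lipschitz surjections both ways force the sets to be bilipschitz equivalent. The golden pair shows that they do not.

**Proposition 9.** Let $\rho=(\sqrt5-1)/2$. Let $X,Y\subset\mathbb R$ be dust-like with ratios $(\rho^2,\rho^4)$ and $(\rho^6,\rho^6,\rho^6,\rho^6,\rho^{12})$ respectively. Both have dimension $s=\frac12$, there are Lipschitz surjections $X\to Y$ and $Y\to X$, but $X,Y$ are not bilipschitz equivalent.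

*Proof.* The dimension was computed in Section 3, and both surjections exist by Theorem 2, since $S_X=\{\varphi_s\}=S_Y$ (or by (1)). Suppose $f:\Sigma_X\to\Sigma_Y$ is a bijection such that $f$ and $f^{-1}$ are both $L$-Lipschitz, $L\ge1$.

**Step 1: the ratio $\nu(f(I))/\mu(I)$ takes finitely many values on cylinders $I$.** Let $I=[w]$. If $y\in f(I)$ and $y'\notin f(I)$, then $r_w<\mathrm{dist}(f^{-1}y,f^{-1}y')\le L\,\mathrm{dist}(y,y')$, so $\mathrm{dist}(y,y')>r_w/L$. The cylinders $[v]$ with $t_v\le r_w/L<t_{v^-}$ (with $t_{\emptyset^-}:=\infty$) partition $\Sigma_Y$ and have diameter $\le r_w/L$, so each one that meets $f(I)$ is contained in it. Thus $f(I)$ is a disjoint union of such cylinders. Each has $t_v\ge(\min_jt_j)\,r_w/L$ (for $v=\emptyset$ because $t_v=1$). By Step 1 of Section 5, applied to $x\mapsto f(wx)$, $\nu(f(I))\le(Lr_w)^s=L^s\mu(I)$. So the number of these cylinders is bounded independently of $w$. The ratios $t_v^s/r_w^s$ are integer powers of $\rho$ in a fixed compact subset of $(0,\infty)$, so finitely many. Hence $\nu(f(I))/\mu(I)$, a sum of boundedly many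 of them, takes finitely many values.

**Step 2: below a maximal cylinder, $f$ scales measure by a constant.** Let the maximum $\lambda$ of the ratio be attained at $I$. Since $f$ is injective, $\nu(f(\cdot))$ is additive, so $\lambda$ is the $\mu$-weighted average of the ratios of the children of $I$, each at most $\lambda$. So all children, and inductively all subcylinders of $I$, have ratio $\lambda$. A clopen set is a finite disjoint union of cylinders, so $\nu(f(B))=\lambda\mu(B)$ for all clopen $B\subset I$.

**Step 3: compare the groups generated by measures of clopen sets.** The cylinders inside $I$ have measures $\mu(I)\rho^k$, and all $k\ge0$ occur (append $k$ letters $1$). So the additive group generated by $\{\mu(B):B\subset I\text{ clopen}\}$ is $\mu(I)\mathbb Z[\rho]$. The cylinders of $\Sigma_Y$ have measures that are nonnegative powers of $\rho^3$, so the group generated by the $\nu$-measures of clopen subsets of the clopen set $f(I)$ is contained in $\mathbb Z[\rho^3]$. It contains $\nu[v]\,\mathbb Z[\rho^3]=\rho^{3j}\,\mathbb Z[\rho^3]$ for some cylinder $[v]\subset f(I)$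 and some $j\ge0$, and this equals $\mathbb Z[\rho^3]$ because $\rho^3(4+\rho^3)=1$, so that $\rho^3$ is a unit of $\mathbb Z[\rho^3]$. So the group is $\mathbb Z[\rho^3]$. As $f$ maps the clopen subsets of $I$ bijectively onto those of $f(I)$, Step 2 gives
$$\lambda\mu(I)\,\mathbb Z[\rho]=\mathbb Z[\rho^3].$$

**Step 4: contradiction.** The left side is stable under multiplication by $\rho$, hence so is $\mathbb Z[\rho^3]$, and $\rho=\rho\cdot1\in\mathbb Z[\rho^3]=\mathbb Z[\sqrt5]$. But $\rho=-\frac12+\frac12\sqrt5\notin\mathbb Z[\sqrt5]$. $\square$
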